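# The Galois groups of the polynomials $Q_n$ in $P_n(x)\,x^{n+1}+Q_n(x)\,(x+1)^{n+1}=1$

## 1. A Bézout identity, its Galois group and its discriminant

**Definition 1 (the polynomials).** For an integer $n\ge 1$, let $P_n,Q_n\in\mathbb Q[x]$ be the unique polynomials of smallest degree $n$ with
$$P_n(x)\,x^{n+1}+Q_n(x)\,(x+1)^{n+1}=1 .$$

The identity forces $Q_n\equiv(1+x)^{-n-1}\pmod{x^{n+1}}$, so among polynomials of degree at most $n$ there is only one candidate, the truncated binomial series
$$Q_n(x)=\sum_{k=0}^n(-1)^k\binom{n+k}{k}x^k. \tag{1}$$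
Conversely, with this $Q_n$ the polynomial $1-Q_n(x)(x+1)^{n+1}$ has degree $2n+1$ and is divisible by $x^{n+1}$, and $P_n$ is the quotient, of degree $n$. In particular $Q_n\in\mathbb Z[x]$.

Example: $Q_1=1-2x$, and $1-(1-2x)(1+x)^2=3x^2+2x^3$, so $P_1=3+2x$. Next, $Q_2=1-3x+6x^2$ and $Q_3=1-4x+10x^2-20x^3$.

**Definition 2 (Galois group).** For $g\in\mathbb Q[x]$ of degree $n$ with distinct roots, $\mathrm{Gal}(g)$ is the Galois group over $\mathbb Q$ of the splitting field of $g$, viewed as a permutation group on the $n$ roots. We write $G=\mathrm{Gal}(Q_n)$. The group is transitive exactly when $g$ is irreducible.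

**Definition 3 (discriminant).** If $g=a\prod_{i=1}^n(x-\theta_i)$, then
$$\mathrm{Disc}(g)=a^{2n-2}\prod_{i<j}(\theta_i-\theta_j)^2=(-1)^{n(n-1)/2}a^{n-2}\prod_i g'(\theta_i).$$
We put $D_{0,n}=\mathrm{Disc}(Q_n)$.

Replacing $g(x)$ by $\pm g(\pm x+e)$ with $e\in\mathbb Q$ changes neither the discriminant nor the Galois group as a permutation group. If $\mathrm{Disc}(g)\ne0$, put $\delta=a^{n-1}\prod_{i<j}(\theta_i-\theta_j)$. Then $\delta^2=\mathrm{Disc}(g)$ and $\sigma\delta=\mathrm{sgn}(\sigma)\delta$ for $\sigma\in\mathrm{Gal}(g)$. Hence $\mathrm{Gal}(g)\subseteq A_n$ if and only if $\mathrm{Disc}(g)$ is a square in $\mathbb Q$.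

Example: $D_{0,2}=9-24=-15$ is not a square, so $\mathrm{Gal}(Q_2)=S_2$.

## 2. Blocks, and groups acting on subsets and on tuples

We say that a permutation has type $(l_1,\dots,l_t)$ if these are the lengths of all its cycles, fixed points included.

**Definition 4 (blocks, primitivity).** Let $G$ be transitive on $n$ points. A block system is a $G$-invariant partition into sets (blocks) of equal size $b$; then $b\mid n$. The group $G$ is primitive if it has no block system with $1<b<n$.

Two rules will be used all the time. Let $\sigma\in G$.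

* (B1) If $\sigma$ fixes a point of a block $B$, then $\sigma B=B$, so $B$ is a union of cycles of $\sigma$.
* (B2) Let $\mathcal O$ be an orbit of $\sigma$ on the blocks, consisting of $t$ blocks. The union of $\mathcal O$ is a union of cycles of $\sigma$. Each of these cycles meets all blocks of $\mathcal O$ in the same number of points, so $t$ divides its length.

Example: $\langle(1\,2\,3\,4)\rangle$ has the blocks $\{1,3\},\{2,4\}$. More generally, the largest group preserving two blocks of size $a$ is $S_a\wr S_2$. On $\{1,\dots,a\}\times\{1,2\}$, and for any $\alpha\in S_a$, it contains the element $(i,1)\mapsto(i,2)$, $(i,2)\mapsto(\alpha(i),1)$. The square of this element acts as $\alpha$ on the first block, so each $l$-cycle of $\alpha$ yields one cycle of length $2l$. Thus $S_a\wr S_2$ contains elements of every type $(2l_1,\dots,2l_t)$ with $l_1+\dots+l_t=a$.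

**Definition 5 (product action).** Let $\Lambda$ be the set of $k$-subsets of a $\mu$-set. The group $S_\mu\wr S_r$ acts on $\Lambda^r$ by elements $(x_1,\dots,x_r)\pi$: the permutation $\pi\in S_r$ permutes the coordinates, and then $x_i\in S_\mu$ acts on coordinate $i$. The degree is $\binom{\mu}{k}^r$.

Example with $r=1$: take $\mu=5$, $k=2$. The degree is $10$, and a $5$-cycle of $S_5$ has type $(5,5)$ on the ten pairs. Example with $r=2$: take $\mu=5$, $k=1$, degree $25$. If $x_1$ is a $5$-cycle and $x_2$ has type $(2,3)$, then $(x_1,x_2)$ has the two cycles $\Lambda\times\{\text{2-cycle}\}$ and $\Lambda\times\{\text{3-cycle}\}$, of lengths $10=\mathrm{lcm}(5,2)$ and $15=\mathrm{lcm}(5,3)$. Both examples will come back in Section 9.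

## 3. Newton polygons and tame ramification

Fix a prime $p$, and let $v$ be the valuation of $\overline{\mathbb Q}_p$ with $v(p)=1$. Let $K_p\subset\overline{\mathbb Q}_p$ be the maximal unramified extension of $\mathbb Q_p$. Recall that $v(K_p^\times)=\mathbb Z$, that the residue field of $K_p$ is an algebraic closure of $\mathbb F_p$, that $K_p$ contains all roots of unity of order prime to $p$, and that Hensel's lemma holds in every algebraic extension of $\mathbb Q_p$. Below, $F$ is $\mathbb Q_p$ or $K_p$.

**Definition 6 (Newton polygon).** For $g=\sum_{j=0}^n g_jy^j\in F[y]$ with $g_0g_n\ne0$, the Newton polygon is the lower boundary of the convex hull of the points $(j,v(g_j))$ with $g_j\neq 0$.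

* (N) A side of horizontal length $h$ and slope $-\lambda$ accounts for exactly $h$ roots of $g$, those of valuation $\lambda$, and the monic polynomial with these roots lies in $F[y]$. If $\lambda=a/h$ in lowest terms, this factor is irreducible over $F$: since $v(F^\times)=\mathbb Z$, the ramification index of $F(\alpha)/F$ is at least $h$ for each such root $\alpha$. Moreover $F(\alpha)$ then contains an element of valuation $1/h$, namely $\alpha^sp^t$ with $sa+th=1$.

Example: $g=6y^2-15y+10$. At $p=5$ the points are $(0,1),(1,1),(2,0)$; the polygon is one side of slope $-\frac12$, both roots have valuation $\frac12$, and $g$ is irreducible over $\mathbb Q_5$. At $p=2$ the points are $(0,1),(1,0),(2,1)$, and the roots have valuations $1$ and $-1$.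

* (D) Embed the splitting field of $g\in\mathbb Q[y]$ into $\overline{\mathbb Q}_p$. Restriction of automorphisms embeds the Galois group of $g$ over $F$ into $\mathrm{Gal}(g)$, as a permutation group on the roots. For $F=\mathbb Q_p$ the image is called a decomposition group at $p$; its orbits are the root sets of the irreducible factors over $\mathbb Q_p$.

**Lemma 1.** Let $g\in K_p[y]$ have distinct roots, and let its irreducible factors over $K_p$ have degrees $d_1,\dots,d_t$, all prime to $p$. Suppose that for each $i$ the field generated by any root of the $i$-th factor contains an element of valuation $1/d_i$. Then the Galois group of $g$ over $K_p$ is cyclic, and a generator has type $(d_1,\dots,d_t)$ on the roots.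

*Proof.* Let $L=K_p(\alpha)$ for a root $\alpha$ of a factor of degree $d$, and let $\beta\in L$ with $v(\beta)=1/d$. Then $u=\beta^d/p$ is a unit of $L$. The residue field of $L$ is algebraically closed and $p\nmid d$, so $X^d-u$ has a simple root in the residue field. By Hensel there is $w\in L$ with $w^d=u$. So $(\beta/w)^d=p$, and $L$ contains a $d$-th root of $p$. Such a root has valuation $1/d$, hence degree $d$ over $K_p$, and therefore generates $L$. As $K_p$ contains the $d$-th roots of unity, $L$ is Galois over $K_p$ and is generated by any $d$-th root of $p$.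

Let $D=\mathrm{lcm}(d_1,\dots,d_t)$, which is prime to $p$, and let $\varpi^D=p$. All roots of $g$ lie in $K_p(\varpi)$, which by Kummer theory is cyclic over $K_p$. So the splitting field of $g$ is cyclic over $K_p$. A generator generates a group that is transitive on the roots of each irreducible factor, so it acts on these roots as one cycle. $\square$

## 4. Is $\mathrm{Gal}(Q_n)$ as large as its discriminant allows?

If $D_{0,n}$ is a square, then $G$ is contained in $A_n$; otherwise it is not. The question, from Karl Dilcher and Maciej Ulas, "Arithmetic properties of polynomial solutions of the Diophantine equation $P(x)x^{n+1}+Q(x)(x+1)^{n+1}=1$", arXiv:1909.11222 (2019), is whether this is the only restriction. To be proved or disproved: for all integers $n\ge2$,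
$$\mathrm{Gal}(Q_n)=\begin{cases}A_n&\text{if }D_{0,n}\text{ is a square},\\ S_n&\text{if }D_{0,n}\text{ is not a square.}\end{cases}$$

The statement is true for every $n\ge2$. We shall see in Section 5 that $D_{0,n}\ne0$. Since $A_n$ has index $2$ in $S_n$, everything follows from the first theorem below; the second makes the two cases explicit.

**Theorem 1.** $A_n\le G$ for all $n\ge2$. Hence $\mathrm{Gal}(Q_n)=A_n$ if $D_{0,n}$ is a square, and $\mathrm{Gal}(Q_n)=S_n$ otherwise.

**Theorem 2.** For $n\ge2$, $Q_n$ is irreducible and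
$$D_{0,n}=(-1)^{n(n-1)/2}\binom{2n}{n}^{n-2}(2n+1)^{n-1}(n+1).$$
Moreover $\mathrm{Gal}(Q_n)=A_n$ if and only if $n+1$ and $2n+1$ are both perfect squares, that is, if and only if
$$n=\tfrac18\Big((1+\sqrt2)^{2i+1}-(1-\sqrt2)^{2i+1}\Big)^2-1\quad\text{for some }i\ge1\qquad(n=24,\ 840,\ 28560,\dots),$$
and $\mathrm{Gal}(Q_n)=S_n$ for all other $n\ge2$. The same holds for $P_n$ and for the truncated binomial polynomial $\sum_{k=0}^n\binom{2n+1}{k}x^k$.

We shall quote the following published results.

* (J) Jordan (Wielandt, *Finite Permutation Groups*, 13.3, 13.9): a primitive group of degree $n$ containing a transposition is $S_n$; one containing a $3$-cycle, or a $q$-cycle with $q$ prime and $q\le n-3$, contains $A_n$.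
* (LS) Liebeck–Saxl, Proc. London Math. Soc. 63 (1991) 266–314: if $G$ is primitive of degree $n$ and some non-identity element moves fewer than $n/3$ points, then $A_\mu^r\le G\le S_\mu\wr S_r$ with $\mu\ge5$, $r\ge1$, in product action of degree $n=\binom\mu k^r$, where $S_\mu$ acts on $k$-subsets, $1\le k<\mu/2$.
* (Jo) G. A. Jones, J. Group Theory 5 (2002) 403–407: a primitive group of degree $n$ containing an $n$-cycle is $S_n$, or $A_n$, or satisfies $C_p\le G\le AGL_1(p)$ with $n=p$ prime, or $PGL_d(q)\le G\le P\Gamma L_d(q)$ with $n=\frac{q^d-1}{q-1}$, or is $PSL_2(11)$ or $M_{11}$ (with $n=11$) or $M_{23}$ (with $n=23$). We use it only for $n=12$.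
* (LW) Livingstone–Wagner (1965): for a permutation group of degree $\mu$, the number of orbits on $k$-subsets is nondecreasing in $k$ for $k\le\mu/2$.
* (Ra) Ramanujan (1919): $\pi(x)-\pi(x/2)\ge3$ for $x\ge17$.
* (RS) Rosser–Schoenfeld (1962), with $\theta(x)=\sum_{p\le x}\ln p$: $\theta(x)<1.01624x$ for $x>0$; $\theta(x)>x\big(1-\frac1{2\ln x}\big)$ for $x\ge563$; $\pi(2x)-\pi(x)>\frac{3x}{5\ln x}$ for $x\ge20.5$.

## 5. Expanding $Q_n$ around $-1$, and the discriminant

The purpose of this section is to replace $Q_n$ by a translate whose coefficients have visible $p$-adic valuations.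

**Step 1: a differential equation.** Put $f(x)=Q_n(-x)=\sum_{k=0}^na_kx^k$ with $a_k=\binom{n+k}k$. Since $(k+1)a_{k+1}=(n+k+1)a_k$, the coefficient of $x^k$ in $(1-x)f'-(n+1)f$ is $(k+1)a_{k+1}-(k+n+1)a_k=0$ for $k<n$, and it is $-(2n+1)a_n$ for $k=n$. Hence
$$(1-x)f'-(n+1)f=-c\,x^n,\qquad c=(2n+1)\binom{2n}n=\frac{(2n+1)!}{n!^2}. \tag{2}$$
Multiplying by $(1-x)^n$ gives $\big(f(x)(1-x)^{n+1}\big)'=-c\,x^n(1-x)^n$. As $f(x)(1-x)^{n+1}$ vanishes at $x=1$,
$$T_n(x):=f(x)(1-x)^{n+1}=c\int_x^1t^n(1-t)^n\,dt. \tag{3}$$

**Step 2: coefficients with denominators $n+1,\dots,2n+1$.** Put $x=1-y$ and $R(y):=f(1-y)=Q_n(y-1)\in\mathbb Z[y]$. Substituting $t\mapsto1-t$ in (3),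
$$y^{n+1}R(y)=c\int_0^yt^n(1-t)^n\,dt=c\sum_{j=0}^n(-1)^j\binom nj\frac{y^{n+1+j}}{n+1+j},$$
so
$$R(y)=\sum_{j=0}^nR_jy^j,\qquad R_j=(-1)^j\,\frac{c\binom nj}{n+1+j}. \tag{4}$$
In particular $R_n=(-1)^n\binom{2n}n$. Since $R$ is a translate of $Q_n$, the group $G$ is the Galois group of $R$, and $\mathrm{Disc}(R)=D_{0,n}$.

**Step 3: the discriminant.** We have $f(0)=1$ and $f(1)=\sum_{k=0}^n\binom{n+k}k=\binom{2n+1}n\neq0$, so no root $\theta$ of $f$ is $0$ or $1$, and (2) gives $f'(\theta)=-c\,\theta^n/(1-\theta)$. Over all roots, counted with multiplicity, $\prod\theta=(-1)^n/a_n$ and $\prod(1-\theta)=f(1)/a_n=\frac{2n+1}{n+1}$. As $c/a_n=2n+1$,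
$$\prod f'(\theta)=(-1)^nc^n\cdot\frac{(-1)^{n^2}}{a_n^n}\cdot\frac{n+1}{2n+1}=(2n+1)^{n-1}(n+1).$$
Therefore
$$D_{0,n}=(-1)^{n(n-1)/2}\binom{2n}n^{n-2}(2n+1)^{n-1}(n+1)\neq0. \tag{5}$$
So the roots are distinct, and $G\subseteq A_n$ if and only if $D_{0,n}$ is a square.

## 6. Degrees 2, 3 and 4 by hand

For $n=2$ we have $c=30$ and $R=6y^2-15y+10$, the example of Section 3. It is irreducible already over $\mathbb Q_5$, so $G=S_2$.

For $n=3$ we have $c=140$ and $R=-20y^3+70y^2-84y+35$. At $p=7$ the valuations of $R_0,\dots,R_3$ are $1,1,1,0$; there is one side, of slope $-\frac13$, and Lemma 1 gives a $3$-cycle in $G$. At $p=5$ the valuations are $1,0,1,1$; the vertices are $(0,1),(1,0),(3,1)$, one root has valuation $1$, two have valuation $-\frac12$, and Lemma 1 gives a transposition. So $G=S_3$.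

For $n=4$ we have $c=630$ and $R=70y^4-315y^3+540y^2-420y+126$. At $p=5$ the valuations of $R_0,\dots,R_4$ are $0,1,1,1,1$, and $G$ contains a $4$-cycle. At $p=7$ they are $1,1,0,1,1$, and $G$ contains an element of type $(2,2)$. These two types do not suffice: both occur in $S_2\wr S_2$, the group of order $8$. Let us try a smaller prime. At $p=2$ the valuations are $1,2,2,0,1$, the vertices are $(0,1),(3,0),(4,1)$, and three roots have valuation $\frac13$, so $3\mid|G|$. With the $4$-cycle, $12\mid|G|$, so $|G|\in\{12,24\}$. A subgroup of order $12$ has index $2$ in $S_4$ and is $A_4$. So $A_4\le G$.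

Thus Theorem 1 holds for $n=2,3,4$. The case $n=4$ already shows the difficulty of the general case.

## 7. Primes between $n+1$ and $2n+1$

Formula (4) invites us to take a prime $p$ that divides exactly one of the denominators $n+1,\dots,2n+1$.

**Lemma 2.** Let $p$ be a prime with $n+1\le p\le2n+1$, and let $m=p-n-1$. Then $G$ contains an element $\sigma_p$ of type $(m,n-m)$; it is an $n$-cycle if $m\in\{0,n\}$.

*Proof.* We have $n<p\le2n+1<2p$, so $v(c)=1$ and $v\big(\binom nj\big)=0$. The only multiple of $p$ in $[n+1,2n+1]$ is $p$ itself, which is the denominator for $j=m$. So $v(R_m)=0$ and $v(R_j)=1$ for $j\ne m$. The Newton polygon has vertices $(0,1),(m,0),(n,1)$, where the first or last is absent if $m=0$ or $m=n$. So $m$ roots have valuation $\frac1m$ and $n-m$ have valuation $-\frac1{n-m}$. By (N) these are the root sets of irreducible factors over $K_p$ of degrees $m,n-m<p$ as in Lemma 1. Lemma 1 and (D) give $\sigma_p$. $\square$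

**Lemma 3.** $G$ is transitive for all $n\ge2$.

*Proof.* For $n=2$ the discriminant $-15$ is not a square. For $n=3,4,5,6$ the elements $\sigma_7,\sigma_5,\sigma_{11},\sigma_{13}$ are $n$-cycles. For $n=7$ the elements $\sigma_{11},\sigma_{13}$ have types $(3,4)$ and $(5,2)$. If $G$ were intransitive, its orbits would be exactly the cycles of each of them, of sizes $\{3,4\}$ and also $\{5,2\}$, a contradiction.

Let $n\ge8$. By (Ra) with $x=2n+1\ge17$ there are at least three primes in $(n+\frac12,2n+1]$, that is, in $[n+1,2n+1]$. If one of them is $n+1$ or $2n+1$, then $G$ contains an $n$-cycle. Otherwise, if $G$ were intransitive, its orbit sizes would be $\{m,n-m\}$ for three distinct values of $m$; but a set $\{m,n-m\}$ determines $m$ up to two choices. $\square$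

**Lemma 4.** If $G$ contains an element $\sigma$ of type $(m,n-m)$ with $0<m<n$ and $\gcd(m,n)=1$, then $G$ is primitive.

*Proof.* Suppose there are $k$ blocks of size $b$, $1<b<n$. If $\sigma$ is transitive on the blocks, then by (B2) $k$ divides $m$ and $n-m$. Otherwise the unions of the $\sigma$-orbits of blocks are proper unions of cycles, so each of the two cycles is a union of blocks, and $b$ divides $m$ and $n-m$. As $k,b>1$, in either case $\gcd(m,n)>1$. $\square$

The sensible first plan is now clear: prove primitivity with Lemma 4, and then obtain from some power of some $\sigma_p$ a short cycle to which Jordan's theorem applies. For some $n$ this works, and Section 11 uses it. For even $n\ge4$ both halves of the plan stop, for the same reason. Every prime $p\ge n+1$ is odd, so $m=p-n-1$ is even, and all cycle lengths of all the $\sigma_p$ are even.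

The first consequence concerns primitivity. By the example after Definition 4, every type provided by Lemma 2 is the type of an element of $S_{n/2}\wr S_2$, which is transitive but imprimitive and does not contain $A_n$. So no argument that uses only transitivity and these types can prove that $G$ is primitive. For $n=8$, the primes $11,13,17$ give the types $(2,6)$, $(4,4)$ and $(8)$; all three occur in $S_4\wr S_2$.

The second consequence concerns Jordan's theorem. Suppose that $\sigma_p^N$ is a single cycle of prime length $q$. On an $L$-cycle, $\sigma_p^N$ has $\gcd(N,L)$ cycles, all of the same length. So $\sigma_p^N$ is a $q$-cycle on one cycle of $\sigma_p$, which has length $L=q$, and is trivial on the other. As $L$ is even, $q=2$ and $N$ is odd. But $n\geq 4$, so the other cycle has length $n-2\ge2$, even, and triviality there forces $N$ to be even, a contradiction. So no power of any $\sigma_p$ is a cycle of prime length.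

The case $n=4$ suggests the cure for the first problem: use a prime below $n$.

## 8. Primes just above $n/2$, and the value $Q_n(\tfrac12)$

Let $\ell$ be a prime such that exactly $2\ell$ and $3\ell$ are multiples of $\ell$ in $[n+1,2n+1]$. Two coefficients of $R$ become units, and between them the Newton polygon has a flat side of length $\ell$. Take $n=8$, $\ell=5$, where $c=218790$: the units are $R_1=-175032$ and $R_6=408408$, and $R\equiv3y(y^5+1)=3y(y+1)^5\pmod 5$. The $\ell$ roots of valuation $0$ all collapse to one residue class, so the polygon says nothing about them. In the example the class is $-1\equiv\frac32\pmod5$, and in general it will be $\frac32$. The idea that opens this cluster is that the exact discriminant (5) determines the linear coefficient of $R$ around $\frac32$ up to a unit, and then only the value $R(\frac32)=Q_n(\frac12)$ matters. There are two outcomes, and each one yields an excellent element of $G$.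

**Step 1: a recursion for $V_n:=2^nQ_n(\frac12)=2^nR(\frac32)$.** This makes $R(\frac32)$ computable. Put $u=t(1-t)$, so that $(1-2t)^2=1-4u$. Then
$$\frac{d}{dt}\big[(1-2t)u^n\big]=-2u^n+n(1-4u)u^{n-1}=nu^{n-1}-(4n+2)u^n .$$
Integrate from $x$ to $1$ and multiply by $\frac{c}{4n+2}=\frac12\binom{2n}n$. The quotient of the constants $c$ for $n$ and $n-1$ is $\frac{(2n+1)2n}{n^2}=\frac{4n+2}n$, so (3) gives
$$T_n(x)=T_{n-1}(x)+\tfrac12(1-2x)\big(x(1-x)\big)^n\binom{2n}n .$$
At $x=-\frac12$ we have $1-2x=2$, $x(1-x)=-\frac34$, and $T_n=(\frac32)^{n+1}f(-\frac12)=(\frac32)^{n+1}V_n/2^n$. Multiplying by $2\cdot2^n(\frac23)^n$ we obtain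
$$3V_n=4V_{n-1}+2(-1)^n\binom{2n}n,\qquad V_0=1. \tag{6}$$
The recursion yields the following values.

| $n$ | $V_n$ | $n$ | $V_n$ | $n$ | $V_n$ |
|---|---|---|---|---|---|
| 1 | $0$ | 9 | $-23960$ | 17 | $-1158168792$ |
| 2 | $4$ | 10 | $91224$ | 18 | $4505865144$ |
| 3 | $-8$ | 11 | $-348656$ | 19 | $-17555689008$ |
| 4 | $36$ | 12 | $1337896$ | 20 | $68490100536$ |
| 5 | $-120$ | 13 | $-5149872$ | 21 | $-267518448912$ |
| 6 | $456$ | 14 | $19877904$ | 22 | $1046041377264$ |
| 7 | $-1680$ | 15 | $-76907808$ | 23 | $-4094231982048$ |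
| 8 | $6340$ | 16 | $298176516$ | 24 | $16039426479336$ |

**Lemma 5.** Let $n\ge8$, and let $\ell\ge5$ be a prime with $A:=2\ell-n-1\ge1$ and $C:=2n+1-3\ell\ge0$. (So $A+C=n-\ell$ and $\ell>n/2$.) Then exactly one of the following holds:

* (W) $v_\ell(V_n)=1$, and $\ell\mid|G|$;
* (T) $v_\ell(V_n)\ge2$ or $V_n=0$, and $G$ contains an element of type $(A,C,\ell-1,1)$, where $C$ is omitted if $C=0$.

*Proof.* Write $v=v_\ell$.

**Step 2: the Newton polygon.** From $A\ge1$ we get $n\le2\ell-2$, and from $C\ge0$ we get $\ell\le\frac{2n+1}3\leq n$. So $3\ell\le2n+1<4\ell<\ell^2$ and $\ell\le n<2\ell$, whence $v((2n+1)!)=3$, $v(n!)=1$ and $v(c)=1$. The multiples of $\ell$ in $[n+1,2n+1]$ are $2\ell$ and $3\ell$, which are the denominators for $j=A$ and $j=A+\ell$; both have valuation $1$. Put $r=n-\ell$, so $0\le r<\ell$ and $A=\ell-r-1$; moreover $C=2r+1-\ell\ge0$ says $A\le r$. By Lucas,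
$$\binom nA\equiv\binom n{A+\ell}\equiv\binom rA\not\equiv0\pmod\ell .$$
So $v(R_A)=v(R_{A+\ell})=0$, and all other $R_j$ have $v(R_j)\ge1$. Also $v(R_0)=1$. If $C\ge1$, then $n\ne A+\ell$ and $v(R_n)=v(c)-v(2n+1)=1$; if $C=0$, then $n=A+\ell$. The polygon has vertices
$$(0,1),\ (A,0),\ (A+\ell,0),\ (n,1),$$
the last omitted if $C=0$. Over $\mathbb Q_\ell$ we get $R=R_n\rho_1\rho_2\rho_3$ with monic factors of degrees $A,\ell,C$ whose roots have valuations $\frac1A$, $0$, $-\frac1C$.

**Step 3: reduction of the three factors.** This locates the roots of $\rho_2$. The coefficient of $y^i$ in $\rho_1$ has valuation at least $\frac{A-i}A$, and the constant term has valuation exactly $1$. So $\rho_1$ is Eisenstein and $\rho_1\equiv y^A\pmod\ell$. For $C\ge1$, the coefficient of $y^i$ in $R_n\rho_3$ has valuation at least $1-\frac{C-i}C=\frac iC$, with equality for $i=0$. So $R_n\rho_3$ is congruent to a unit constant, and the monic polynomial whose roots are the reciprocals of those of $\rho_3$ is Eisenstein. If $C=0$, then $\rho_3=1$ and $R_n$ is a unit.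 On the other hand, by (4) and the congruence of binomials, and because $\ell$ is odd,
$$\frac{R_A}{R_{A+\ell}}=(-1)^\ell\,\frac{\binom nA}{\binom n{A+\ell}}\cdot\frac{3\ell}{2\ell}\equiv-\frac32\pmod\ell,$$
so $R\equiv R_{A+\ell}\,y^A\big(y^\ell-\frac32\big)$. Comparing, $\rho_2\equiv y^\ell-\frac32\equiv\big(y-\frac32\big)^\ell\pmod\ell$.

**Step 4: $v(\mathrm{Disc}\,\rho_2)=\ell$.** We compute $v(D_{0,n})$ twice. For a root $y_i$ of $\rho_1$, the term $Ay_i^{A-1}$ of $\rho_1'(y_i)$ has valuation $\frac{A-1}A$, as $A<\ell$, and all other terms have valuation at least $1$. Hence $v(\mathrm{Disc}\,\rho_1)=A\cdot\frac{A-1}A=A-1$.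

Suppose first that $C\ge1$. Here $C<\ell$ because $2n+1<4\ell$. The same computation for the reciprocals $z_i=1/y_i$ of the roots of $\rho_3$ gives $v\big(\prod_{i<j}(z_i-z_j)^2\big)=C-1$. As $y_i-y_j=(z_j-z_i)y_iy_j$, and $\prod_{i<j}(y_iy_j)^2$ has valuation $2(C-1)\sum v(y_i)=-2(C-1)$, we get $v(\mathrm{Disc}\,\rho_3)=-(C-1)$. A pair of roots from $\rho_1$ and $\rho_3$ has difference of valuation $-\frac1C$, and so has a pair from $\rho_2$ and $\rho_3$; a pair from $\rho_1$ and $\rho_2$ has difference of valuation $0$. The squared differences of these three kinds of pairs contribute $-2A$, $-2\ell$ and $0$. Now $v(n+1)=0$ since $\ell<n+1<2\ell$, and $v(2n+1)=0$ since $2n+1=3\ell+C$ with $1\le C<\ell$; also $v\big(\binom{2n}n\big)=v(R_n)=1$. So (5) gives $v(D_{0,n})=n-2$, and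
$$n-2=(2n-2)-2A-2\ell+(A-1)-(C-1)+v(\mathrm{Disc}\,\rho_2)=n-2-\ell+v(\mathrm{Disc}\,\rho_2),$$
where we used $A+C=n-\ell$.

If $C=0$, then $2n+1=3\ell$, $v\big(\binom{2n}n\big)=v(R_n)=0$ and $v(n+1)=0$, so $v(D_{0,n})=n-1$. This equals $(A-1)+v(\mathrm{Disc}\,\rho_2)$ with $A=n-\ell$. In both cases $v(\mathrm{Disc}\,\rho_2)=\ell$.

**Step 5: the two outcomes.** Let $S(z)=\rho_2(\frac32+z)=\sum s_iz^i$. By Step 3, $s_\ell=1$ and $\ell\mid s_i$ for $i<\ell$, so all $\ell$ roots $z_i$ of $S$ have positive valuation. All coefficients of $S'$ are divisible by $\ell$, so $v(S'(z_i))\ge1$ for each of the $\ell$ roots, while $\sum_iv(S'(z_i))=v(\mathrm{Disc}\,\rho_2)=\ell$. Hence $v(S'(z_i))=1$ for all $i$. In $S'(z_i)=s_1+\sum_{j\ge2}js_jz_i^{j-1}$ every term after the first has valuation greater than $1$, so $v(s_1)=1$. Moreover $\rho_1(\frac32)$ and $R_n\rho_3(\frac32)$ are units by Step 3, so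
$$v(s_0)=v\big(\rho_2(\tfrac32)\big)=v\big(R(\tfrac32)\big)=v(V_n),$$
and this is at least $1$.

If $v(s_0)=1$, then $S$ is Eisenstein of degree $\ell$, so $\ell\mid|G|$ by (D): this is (W). If $v(s_0)\ge2$, the Newton polygon of $S$ has vertices $(0,v(s_0)),(1,1),(\ell,0)$, and if $s_0=0$ then $z=0$ is a root and $S/z$ is Eisenstein. In both situations $S$ has one root in $\mathbb Q_\ell$ and $\ell-1$ roots of valuation $\frac1{\ell-1}$. So over $K_\ell$ the irreducible factors of $R$ have degrees $A,C,\ell-1,1$, all less than $\ell$. For the roots $y_i$ of the first three, the elements $y_i$, $1/y_i$ and $y_i-\frac32$ respectively have valuation $1$ over the degree. Lemma 1 and (D) give (T). $\square$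

Both outcomes occur. For $n=8$, $\ell=5$ we have $V_8=5\cdot1268$, case (W). For $n=12$, $\ell=7$ we have $V_{12}=49\cdot27304$, case (T).

**Lemma 6.** In case (W) of Lemma 5, $A_n\le G$.

*Proof.* By Cauchy, $G$ contains an element $z$ of order $\ell$; as $n<2\ell$, it is a single $\ell$-cycle. Suppose there are blocks of size $b$ with $1<b\le n/2$ (recall that $G$ is transitive). If $z$ fixes every block, then a block containing a moved point contains the whole cycle, so $b\ge\ell>n/2$, a contradiction. If $z$ moves a block, then it moves at least $\ell$ blocks and hence at least $\ell b>\ell$ points, again a contradiction. So $G$ is primitive. Finally $n-\ell\ge n-\frac{2n+1}3=\frac{n-1}3>2$, so $\ell\le n-3$ and (J) applies. $\square$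

**Lemma 7.** Let $n\ge8$, and let $\ell\ge5$ be prime with $A\ge2$ and $C\ge1$, that is, $\frac n2+1<\ell\le\frac{2n}3$. If $A_n\not\le G$ and $G$ has blocks of size $b$, $1<b<n$, then with $k=n/b$ we have $b=C+1=2n+2-3\ell$ and $(k-1)\mid A$. In particular, if there are two such primes $\ell$, then $A_n\le G$ or $G$ is primitive.

*Proof.* By Lemma 6 we are in case (T). Let $\sigma$ have type $(1,A,C,\ell-1)$, and let $B$ be the block of the fixed point (if $C=1$, of the one that comes from the root of $S$ in $\mathbb Q_\ell$). By (B1), $B$ is a union of cycles. It does not contain the $(\ell-1)$-cycle, since $b\le n/2<\ell$. So $b\in\{1+A,\,1+C,\,1+A+C\}$.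

Suppose $b=1+A+C=n-\ell+1$. As $\ell\le\frac{2n}3$, this is greater than $\frac n3$, so $b=\frac n2$. Then $\ell=\frac n2+1$ and $A=1$, contrary to $A\ge2$.

Suppose $b=1+A=2\ell-n$. From $b\mid n$ we get $b\mid2\ell$. But $3\le b<\ell$, as $A\ge2$ and $n>\ell$, and $2\ell$ has no such divisor.

So $b=1+C$ and $b\neq 1+A$. Hence $B$ consists of the fixed point and the $C$-cycle, and the other $k-1$ blocks fill the $A$-cycle and the $(\ell-1)$-cycle. Suppose $\sigma$ has two orbits on these blocks. Then each of these two cycles is a union of blocks, and $b\mid\ell-1$. Since also $b\mid n$ and $b=2n+2-3\ell$, we get $b\mid3\ell-2=3(\ell-1)+1$, so $b=1$, a contradiction. So there is one orbit, of $k-1$ blocks, and (B2) gives $(k-1)\mid A$.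

Finally, for a given block system the number $b=2n+2-3\ell$ determines $\ell$, so two primes $\ell$ exclude every block system. $\square$

## 9. Primitive groups containing an element with two cycles

For the second obstacle of Section 7 we replace Jordan's theorem by (LS): a power of $\sigma_p$ that kills the long cycle moves few points. It remains to exclude the product actions. The two examples after Definition 5 show what must be taken care of: degree $10$, and squares.

**Lemma 8.** Let $\sigma\in G$ have exactly two cycles, and suppose $G\le S_\mu\wr S_r$ in product action on $\Lambda^r$, where $\Lambda$ is the set of $k$-subsets of a $\mu$-set, $\mu\ge5$, $1\le k<\mu/2$, $(k,r)\ne(1,1)$ and $n\ne10$. Then $r=2$, $n=|\Lambda|^2$, and $\sqrt n$ divides both cycle lengths of $\sigma$.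

*Proof.*

**Step 1: $r=1$ is impossible.** Here $k\ge2$. If $\mu=5$ then $k=2$ and $n=10$, excluded. Let $\mu\ge6$, and count orbits of $\langle\sigma\rangle$ on $2$-subsets of the $\mu$-set. If $\sigma$ is one $\mu$-cycle there, the number is $\lfloor\mu/2\rfloor\ge3$. If $\sigma$ has two cycles $l_1,l_2$, the number is at least $\lfloor l_1/2\rfloor+\lfloor l_2/2\rfloor+1\ge\mu/2\ge3$, the $1$ counting pairs that meet both cycles. If $\sigma$ has at least three cycles, pairs meeting two different cycles give at least three orbits. By (LW) there are at least three orbits on $k$-subsets, but $\sigma$ has two cycles: contradiction.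

**Step 2: for $r\ge2$, coordinates are not permuted.** Let $w=|\Lambda|=\binom\mu k\ge\mu\geq5$ and $\sigma=(x_1,\dots,x_r)\pi$. Suppose $\pi$ has a cycle of length $t\ge2$, and project to those $t$ coordinates. The projection is equivariant and onto, so the induced permutation has at most two orbits. After renumbering, it acts by
$$(\lambda_1,\dots,\lambda_t)\mapsto(y_1\lambda_t,\,y_2\lambda_1,\dots,y_t\lambda_{t-1}).$$
Conjugating by $(g_1,\dots,g_t)$ replaces $y_i$ by $g_iy_ig_{i-1}^{-1}$, with $g_0=g_t$. With $g_1=1$ and $g_i=g_{i-1}y_i^{-1}$ for $i\ge2$, it becomes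
$$(\lambda_1,\dots,\lambda_t)\mapsto(x\lambda_t,\lambda_1,\dots,\lambda_{t-1}),\qquad x=y_1g_t^{-1},$$
and its $t$-th power is $(x,\dots,x)$. By orbit counting, the number of $\langle x\rangle$-orbits on $\Lambda^t$ is the average of $\mathrm{fix}(x^j)^t$ over the group $\langle x\rangle$, where $\mathrm{fix}$ counts fixed points on $\Lambda$. By the power mean inequality this is at least the $\frac t2$-th power of the average of $\mathrm{fix}(x^j)^2$, which is the number of $\langle x\rangle$-orbits on $\Lambda^2$. The latter number is at least $w$: for a cycle $Z$ of length $i$, the set $Z\times Z$ splits into $i$ orbits of length $i$, and the lengths $i$ add up to $w$. So there are at least $w^{t/2}$ orbits of the $t$-th power, and at least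
$$\frac{w^{t/2}}t\ge\frac{5^{t/2}}t>2$$
orbits of the permutation itself. (For $t=2$ the bound is $\frac52$, and it increases with $t$, since $\sqrt5\cdot\frac t{t+1}\ge\frac{2\sqrt5}3>1$.) Contradiction. So $\pi=1$.

**Step 3: the shape of $\sigma=(x_1,\dots,x_r)$.** If two of the $x_i$ were $w$-cycles on $\Lambda$, then on these two coordinates all orbits would have length $w$, and there would be $w\ge5$ of them. So at most one $x_i$ is a $w$-cycle. A product of cycles of the $x_i$ is $\sigma$-invariant, so the number of orbits, which is $2$, is at least the product of the numbers of cycles of the $x_i$. Hence at most one $x_i$ is not a $w$-cycle. With $r\ge2$ this leaves $r=2$, with exactly one $w$-cycle among $x_1,x_2$. Each cycle of $\sigma$ projects equivariantly onto that coordinate, on which $\sigma$ acts as a $w$-cycle, so $w=\sqrt n$ divides its length. $\square$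

**Lemma 9.** Let $G$ be primitive, $n\ne10$, and let $p\in(n+1,2n+1)$ be a prime such that $s=\min(p-n-1,\,2n+1-p)$ satisfies $s<n/3$ and $s\nmid n$. If $n$ is a square, assume also that some prime $p'\in(n+1,2n+1)$ has $\sqrt n\nmid p'-1$. Then $A_n\le G$.

*Proof.* The cycles of $\sigma_p$ have lengths $p-n-1$ and $2n+1-p$, that is, $s$ and $n-s$. The power $\sigma_p^{\,n-s}$ fixes the long cycle pointwise and is nontrivial on the short one, since $s\nmid n-s$. So it is not the identity and moves at most $s<n/3$ points. By (LS), either $A_n\le G$, which is the case $(k,r)=(1,1)$, or $G$ is as in Lemma 8 with $(k,r)\ne(1,1)$. In the latter case Lemma 8 applies to $\sigma_{p'}$ for every prime $p'\in(n+1,2n+1)$. So $n$ is a square and $\sqrt n\mid p'-n-1$, hence $\sqrt n\mid p'-1$, for all such $p'$. This contradicts the assumption. $\square$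

## 10. Degrees $n\ge62$

Lemma 7 wants two primes in $(\frac n2+1,\frac{2n}3]$; Lemma 9 wants one prime with a small cycle, and one further condition if $n$ is a square.

**Step 1: two primes in $(\frac n2+1,\frac{2n}3]$.** Once found, Lemma 7 shows that $A_n\le G$ or $G$ is primitive.

For $62\le n\le71$ take $37$ and $41$: indeed $\frac n2+1\le36.5$ and $\frac{2n}3>41$.

For $72\le n\le1111$ consider the primes
$$37,43,47,53,61,67,79,83,103,109,131,139,173,181,229,239,293,317,389,421,509,557,677,$$
listed as $q_1<q_2<\dots$. They satisfy $q_{i+1}\le\frac43(q_{i-1}-1)$ throughout; for instance $47\le48$ at the start and $677\le677\frac13$ at the end. Choose $i$ with $q_{i-1}\le\frac n2+1<q_i$; this is possible with $q_i\le557$, because $37\le\frac n2+1<557$. Then $q_i<q_{i+1}\le\frac43(q_{i-1}-1)\le\frac43\cdot\frac n2=\frac{2n}3$.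

For $n\ge845$ we have $\frac{2n}3\ge563$, and $1-\frac1{2\ln x}>0.921$ for $x\ge563$. By (RS),
$$\theta\big(\tfrac{2n}3\big)-\theta\big(\tfrac n2+1\big)>0.614n-0.5082n-1.02>\ln\tfrac{2n}3 .$$
At $n=845$ the middle term exceeds $88$ and the right-hand side is less than $7$, and the difference of the two increases with $n$. A single prime in the interval would contribute at most $\ln\frac{2n}3$, so there are at least two.

**Step 2: a prime with a short cycle.** We need $p$ as in Lemma 9. If
$$\tfrac n4<p-1-n<\tfrac n3, \tag{7}$$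
then $s=p-1-n$ and $3<n/s<4$, so $s\nmid n$ and $p$ is suitable. Condition (7) says $\frac34(p-1)<n<\frac45(p-1)$. This gives the following ranges.

| $p$ | 83 | 89 | 97 | 101 | 107 | 113 | 127 | 131 | 139 | 149 |
|---|---|---|---|---|---|---|---|---|---|---|
| $n$ | 62–65 | 67–70 | 73–76 | 76–79 | 80–84 | 85–89 | 95–100 | 98–103 | 104–110 | 112–118 |

The values of $n\le118$ not covered are treated by the following triples $(n;p,s)$, in which $s<n/3$ and $s\nmid n$: $(66;113,20)$, $(71;79,7)$, $(72;83,10)$, $(90;157,24)$, $(91;157,26)$, $(92;157,28)$, $(93;157,30)$, $(94;163,26)$, $(111;127,15)$.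

For $119\le n\le849$ consider the primes
149, 157, 167, 173, 181, 191, 199, 211, 223, 233, 241, 251, 263, 277, 293, 311, 331, 349, 367, 389, 409, 433, 461, 491, 523, 557, 593, 631, 661, 701, 743, 787, 839, 887, 941, 997, 1063.
They satisfy $15(q_{i+1}-q_i)<q_i-1$; for instance $120<148$ at the start and $990<996$ at the end. Since $149\le\frac{5n}4+1<1063$, we can choose $i$ with $q_i\le\frac{5n}4+1<q_{i+1}$. Then
$$\tfrac{5n}4<q_{i+1}-1<\tfrac{16}{15}(q_i-1)\le\tfrac{16}{15}\cdot\tfrac{5n}4=\tfrac{4n}3,$$
so $p=q_{i+1}$ satisfies (7).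

For $n\ge845$, (RS) gives
$$\theta\big(\tfrac{4n}3\big)-\theta\big(\tfrac{8n}7+1\big)>1.228n-1.1615n-1.02>3\ln\tfrac{4n}3 .$$
At $n=845$ the middle term exceeds $55$, the right-hand side is less than $22$, and the difference increases with $n$. So there are at least four primes $p$ in $(\frac{8n}7+1,\frac{4n}3]$. For each of them $s=p-1-n$ lies in $(\frac n7,\frac n3)$, and $s\mid n$ is possible only for $s\in\{\frac n4,\frac n5,\frac n6\}$. So at least one of the four primes is suitable.

**Step 3: the extra condition for squares.** Let $n=w^2\ge64$, so $w\ge8$. Suppose $w\mid p'-1$ for all primes $p'\in(n+1,2n+1)$. Each such $p'$ has the form $n+1+iw$ with $1\le i\le w-1$. Allowing for $n+1$ itself, $\pi(2n)-\pi(n)\le w$. But (RS) gives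
$$\pi(2n)-\pi(n)>\frac{3n}{5\ln n}=\frac{0.3\,w^2}{\ln w}>w,$$
because $0.3\,w>\ln w$ at $w=8$ ($2.4>2.08$), and $0.3w-\ln w$ increases from there on. This is a contradiction.

By Step 1, $A_n\le G$ or $G$ is primitive, and in the latter case Steps 2 and 3 and Lemma 9 give $A_n\le G$. This proves $A_n\le G$ for all $n\ge62$.

## 11. Degrees $7\le n\le61$

**Step 1: $n$ prime, $17\le n\le61$.** A transitive group of prime degree is primitive. Take the following $(n;p,s)$ with $s=p-n-1$: $(17;23,5)$, $(19;23,3)$, $(23;29,5)$, $(29;37,7)$, $(31;37,5)$, $(37;41,3)$, $(41;47,5)$, $(43;47,3)$, $(47;53,5)$, $(53;59,5)$, $(59;67,7)$, $(61;67,5)$. Here $s$ is prime and does not divide $n-s$, so $\sigma_p^{\,n-s}$ is an $s$-cycle, with $s\le n-3$. (J) gives $A_n\le G$.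

**Step 2: $n$ composite, $18\le n\le60$, $n\ne20,24,25,33,49$.** The table gives a prime $\ell$ with $\frac n2+1<\ell\le\frac{2n}3$, the number $b=2n+2-3\ell$ of Lemma 7, and a prime $p\in(n+1,2n+1)$ with $s<n/3$, $s\nmid n$. Lemma 7 gives "$A_n\le G$ or $G$ is primitive" whenever $b\nmid n$. Only the two starred rows have $b\mid n$: for $n=28$ we have $b=7$ and $k-1=3\nmid A=5$, and for $n=45$ we have $b=5$ and $k-1=8\nmid A=12$, so Lemma 7 gives the same conclusion. Then Lemma 9 with $p$ gives $A_n\le G$. The only square is $n=36$, and there $p'=47$ serves, as $6\nmid46$.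

| $n$ | $\ell,\ b$ | $p,\ s$ | $n$ | $\ell,\ b$ | $p,\ s$ | $n$ | $\ell,\ b$ | $p,\ s$ |
|---|---|---|---|---|---|---|---|---|
| 18 | 11, 5 | 23, 4 | 36 | 23, 5 | 47, 10 | 50 | 29, 15 | 59, 8 |
| 21 | 13, 5 | 41, 2 | 38 | 23, 9 | 43, 4 | 51 | 31, 11 | 59, 7 |
| 22 | 13, 7 | 29, 6 | 39 | 23, 11 | 47, 7 | 52 | 29, 19 | 59, 6 |
| 26 | 17, 3 | 31, 4 | 40 | 23, 13 | 47, 6 | 54 | 29, 23 | 59, 4 |
| 27 | 17, 5 | 53, 2 | 42 | 23, 17 | 47, 4 | 55 | 29, 25 | 59, 3 |
| 28* | 17, 7 | 37, 8 | 44 | 29, 3 | 53, 8 | 56 | 31, 21 | 67, 10 |
| 30 | 17, 11 | 53, 8 | 45* | 29, 5 | 53, 7 | 57 | 31, 23 | 67, 9 |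
| 32 | 19, 9 | 43, 10 | 46 | 29, 7 | 53, 6 | 58 | 31, 25 | 67, 8 |
| 34 | 19, 13 | 41, 6 | 48 | 29, 11 | 59, 10 | 60 | 37, 11 | 79, 18 |
| 35 | 19, 15 | 47, 11 | | | | | | |

**Step 3: $n=7,9,11,13,15,25,33,49$.** Here the first plan of Section 7 works. The types of $\sigma_p$ are:

* $n=7$, $p=13$: $(5,2)$
* $n=9$, $p=17$: $(7,2)$
* $n=11$, $p=17$: $(5,6)$
* $n=13$, $p=17$: $(3,10)$
* $n=15$, $p=23$: $(7,8)$
* $n=25$, $p=29$: $(3,22)$
* $n=33$, $p=41$: $(7,26)$
* $n=49$, $p=53$: $(3,46)$

In each case the first entry is prime to $n$, so $G$ is primitive by Lemma 4. For $n=7,9$ the power $\sigma_p^5$, respectively $\sigma_p^7$, is a transposition. In the other cases let $m$ be the first entry; $m\in\{3,5,7\}$ does not divide $n-m$, so $\sigma_p^{\,n-m}$ is an $m$-cycle, and it fixes at least three points. (J) gives $A_n\le G$.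

**Step 4: $n=8,10,16,20,24$, by case (W).** In each case below $v_\ell(V_n)=1$, and Lemma 6 gives $A_n\le G$.

* $n=8$, $\ell=5$ ($A=1$, $C=2$): $V_8=5\cdot1268$, and $5\nmid1268$.
* $n=10$, $\ell=7$ ($A=3$, $C=0$): $V_{10}=7\cdot13032$, and $13032\equiv5\pmod7$.
* $n=16$, $\ell=11$ ($A=5$, $C=0$): $V_{16}=11\cdot27106956$, and the cofactor is $\equiv8\pmod{11}$.
* $n=20$, $\ell=13$ ($A=5$, $C=2$): $V_{20}=13\cdot5268469272$, and the cofactor is $\equiv1\pmod{13}$.
* $n=24$, $\ell=13$ ($A=1$, $C=10$): $V_{24}=13\cdot1233802036872$, and the cofactor is $\equiv2\pmod{13}$.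

**Step 5: $n=14$, at the prime $3$.** We have $v_3(c)=13-2\cdot5=3$, and (4) gives for $v_3(R_j)$, $j=0,\dots,14$, the values $2,3,3,1,3,3,3,4,4,2,3,3,0,3,3$. The polygon has vertices $(0,2),(3,1),(12,0),(14,3)$, with slopes $-\frac13,-\frac19,\frac32$. By (N) the decomposition group $\Delta$ at $3$ has orbits of sizes $3,9,2$.

Blocks of size $7$: there are two of them. If $\Delta$ fixed both, then $7$ would be a sum of some of $3,9,2$, which it is not. If some element swapped them, each orbit of $\Delta$ would meet both in equally many points and have even size. Both are impossible.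

Blocks of size $2$: let $X$ be the orbit of size $3$. The blocks meeting $X$ are permuted transitively by $\Delta$, so they all meet $X$ in equally many points, a divisor of $3$ that is at most $2$, hence $1$. So there are three of them, and their other three points form a $\Delta$-invariant set disjoint from $X$. But the other orbits have sizes $9$ and $2$: impossible.

So $G$ is primitive, and Lemma 9 with $p=19$, $s=4<\frac{14}3$, $4\nmid14$ gives $A_{14}\le G$.

**Step 6: $n=12$.** Take $\ell=7$, so $A=1$, $C=4$. In case (W) Lemma 6 gives $A_{12}\le G$; otherwise $G$ contains an element of type $(1,1,4,6)$. In the latter case let $G$ have blocks of size $b$, $1<b<12$. By (B1) the block of a fixed point is a union of cycles, so $b\in\{2,5,6,7,8,11\}$, and $b\mid12$ leaves $b\in\{2,6\}$. Now use the prime $2$. Here $v_2(c)=22-2\cdot10=2$, and the values $v_2(R_j)$, $j=0,\dots,12$, are $2,3,3,0,2,4,4,3,2,3,3,1,2$. The polygon has vertices $(0,2),(3,0),(11,1),(12,2)$, with slopes $-\frac23,\frac18,1$, so the decomposition group at $2$ has orbits of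 sizes $3,8,1$. The block of its fixed point is a union of orbits, so $b\in\{4,9\}$, hence $b=4$. This contradicts $b\in\{2,6\}$, so $G$ is primitive.

By Lemma 2, $\sigma_{13}$ is a $12$-cycle. By (Jo), $A_{12}\le G$ or $PGL_d(q)\le G\le P\Gamma L_d(q)$ with $\frac{q^d-1}{q-1}=12$. The only solution is $d=2$, $q=11$: for $d=3$ the values at $q=2,3$ are $7,13$, and for $d\ge4$ the value is at least $15$. As $11$ is prime, this means $G=PGL_2(11)$. But $\sigma_{17}$ has type $(4,8)$, so $\sigma_{17}^4\ne1$ fixes $4$ points, while a nontrivial element of $PGL_2(11)$ fixes at most $2$ points of the projective line. So $A_{12}\le G$.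

## 12. Degrees 5 and 6

Degrees $2,3,4$ were settled in Section 6.

**Step 1: $n=5$.** Here $c=2772$ and $R_0,\dots,R_5=462,-1980,3465,-3080,1386,-252$, with $3$-adic valuations $1,2,2,0,2,2$. The side from $(0,1)$ to $(3,0)$ has slope $-\frac13$, so $3\mid|G|$. Lemma 2 gives a $5$-cycle $\sigma_{11}$ and an element $\sigma_7$ of type $(1,4)$. So $60\mid|G|$. A subgroup of $S_5$ of order $60$ has index $2$ and is $A_5$; hence $A_5\le G$.

**Step 2: a $5$-cycle for $n=6$.** We have $f=1+7x+28x^2+84x^3+210x^4+462x^5+924x^6$, and modulo $5$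
$$f\equiv4x^6+2x^5+4x^3+3x^2+2x+1=(x+1)(4x^5+3x^4+2x^3+2x^2+x+1).$$
By (5), $D_{0,6}=-924^4\cdot13^5\cdot7$, so $5\nmid924\,D_{0,6}$ and Dedekind's theorem applies: the degrees of the irreducible factors of $f$ modulo $5$ form the type of an element of $G$. We claim that the quintic is irreducible. It equals $4$ times $x^5+2x^4+3x^3+3x^2+4x+4$. It has no root, because the values of $f$ at $0,1,2,3$ are $1,1,4,4$ and the quintic takes the value $-1$ at $-1$. Suppose the monic quintic equals $(x^2+\alpha x+\beta)(x^3+\gamma x^2+\delta x+\varepsilon)$. Then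
$$\gamma=2-\alpha,\quad\delta+\alpha\gamma+\beta=3,\quad\varepsilon+\alpha\delta+\beta\gamma=3,\quad\alpha\varepsilon+\beta\delta=4,\quad\beta\varepsilon=4 .$$

* $\beta=1$: $\varepsilon=4$, $\delta=4+\alpha$, and the second equation becomes $\alpha^2-3\alpha+3=0$, with discriminant $2$, a nonsquare.
* $\beta=4$: $\varepsilon=1$, $\delta=1+\alpha$, and the second equation is again $\alpha^2-3\alpha+3=0$.
* $\beta=3$: $\varepsilon=3$, $\delta=3-\alpha$, and the second equation becomes $\alpha^2-\alpha-3=0$, with discriminant $3$, a nonsquare.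
* $\beta=2$: $\varepsilon=2$, $\delta=2-\alpha$, and the second equation becomes $\alpha^2-\alpha-1=0$, with discriminant $0$, so $\alpha=3$, $\gamma=\delta=4$. Then $\varepsilon+\alpha\delta+\beta\gamma=22\equiv2\ne3$.

So the quintic is irreducible and $G$ contains a $5$-cycle fixing one point.

**Step 3: $A_6\le G$.** Since $G$ is transitive, the stabilizer of a point contains a $5$-cycle, so $G$ is $2$-transitive and $30\mid|G|$. Suppose $A_6\not\le G$. A subgroup of $S_6$ of index $t<6$ contains $A_6$: the action on its cosets is a homomorphism to $S_t$ with nontrivial kernel, since $t!\leq 120<720$, and every nontrivial normal subgroup of $S_6$ contains $A_6$. So $|S_6:G|\ge6$ and $|G|\le120$. The $6$-cycle $\sigma_{13}$ is odd, so $H=G\cap A_6$ has index $2$ in $G$; thus $|H|\le60$ and $15\mid|H|$. Moreover $\sigma_{11}$ has type $(4,2)$; it is even, of order $4$, so it lies in $H$. Hence $|H|=60$, and $H$ has a cyclic Sylow $2$-subgroup of order $4$. A finite group with a cyclic Sylow $2$-subgroup has a normal $2$-complement, which here is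 a subgroup of order $15$. A group of order $15$ is cyclic, and an element of order $15$ needs cycles of lengths divisible by $3$ and by $5$, hence at least $8$ points. This is impossible in $S_6$. So $A_6\le G$.

Sections 6, 10, 11 and 12 cover all $n\ge2$, so $A_n\le G$ always. If $D_{0,n}$ is a square, then $G\subseteq A_n$, so $G=A_n$. If not, then $G\not\subseteq A_n$, and since $A_n$ has index $2$ in $S_n$ we get $G=S_n$. This completes the proof of Theorem 1, and the statement posed in Section 4 is proved. $\blacksquare$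

## 13. The alternating case and the equation $v^2-2u^2=-1$

*Proof of Theorem 2.* Irreducibility is Lemma 3, and the discriminant is (5). By Theorem 1 it remains to decide when $D_{0,n}$ is a square, and then to transfer the result to the other two families.

**Step 1: $n+1$ and $2n+1$ both squares force $8\mid n$.** Let $n\ge2$, $n+1=u^2$, $2n+1=v^2$ with $u,v>0$. Then $v^2-2u^2=-1$. So $v$ is odd and $2u^2=v^2+1\equiv2\pmod8$; hence $u$ is odd, and $8\mid u^2-1=n$.

**Step 2: $n$ odd, $n\ge3$.** By Bertrand there is a prime $p\in(n,2n)$, and $p\ne n+1$ because $n+1>2$ is even. In Lemma 2 the number $m=p-n-1$ is odd, and $n-m=2n+1-p$ is even and positive. So $\sigma_p$ consists of one cycle of odd length and one of even length; it is an odd permutation, and $G=S_n$. By Step 1, $n+1$ and $2n+1$ are not both squares, as the theorem requires.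

**Step 3: $n$ even.** Then $D_{0,n}$ is a square times $(-1)^{n/2}(2n+1)(n+1)$, and $\gcd(2n+1,n+1)=1$ since $2(n+1)-(2n+1)=1$. So $D_{0,n}$ is a square if and only if $4\mid n$ and both $n+1$ and $2n+1$ are squares. By Step 1 the condition $4\mid n$ is automatic. So $G=A_n$ if and only if $n+1$ and $2n+1$ are both squares, and $G=S_n$ otherwise.

**Step 4: the list of such $n$.** The positive solutions of $v^2-2u^2=-1$ are given by $v+u\sqrt2=(1+\sqrt2)^{2i+1}$, $i\ge0$. Conversely each of them gives $n=u^2-1$ with $2n+1=2u^2-1=v^2$. Hence $u=\frac1{2\sqrt2}\big((1+\sqrt2)^{2i+1}-(1-\sqrt2)^{2i+1}\big)$, and $n=u^2-1$ is the stated formula. The value $i=0$ gives $n=0$; $i=1,2,3$ give $u=5,29,169$ and $n=24,840,28560$.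

**Step 5: $P_n$.** Substituting $x\mapsto-1-x$ in the defining identity gives
$$(-1)^{n+1}P_n(-1-x)\,(x+1)^{n+1}+(-1)^{n+1}Q_n(-1-x)\,x^{n+1}=1,$$
and by uniqueness $P_n(x)=(-1)^{n+1}Q_n(-1-x)$. So $P_n$ has the same Galois group, as a permutation group, and the same discriminant as $Q_n$.

**Step 6: the truncated binomial.** Put $B(x)=\sum_{k=0}^n\binom{2n+1}kx^k$ and
$$\Phi(q)=\sum_{k=0}^n\binom{2n+1}k(1-q)^kq^{2n+1-k}.$$
Then $\Phi$ has degree at most $2n+1$ and is divisible by $q^{n+1}$, so $\Phi(q)=q^{n+1}h(q)$ with
$$h(q)=\sum_{k=0}^n\binom{2n+1}k(1-q)^kq^{n-k},\qquad\deg h\le n .$$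
The sum over all $k$ from $0$ to $2n+1$ is $\big((1-q)+q\big)^{2n+1}=1$, so $1-\Phi(q)=\sum_{k\ge n+1}\binom{2n+1}k(1-q)^kq^{2n+1-k}$ is divisible by $(1-q)^{n+1}$. Hence $h(q)\equiv q^{-(n+1)}\pmod{(1-q)^{n+1}}$. With $x=1-q$ this reads $h(1-x)\equiv(1-x)^{-(n+1)}\pmod{x^{n+1}}$, and since both have degree at most $n$ it follows that $h(1-x)=f(x)=Q_n(-x)$. So
$$Q_n(-x)=\sum_{k=0}^n\binom{2n+1}kx^k(1-x)^{n-k}=(1-x)^nB\Big(\frac x{1-x}\Big).$$
Since $f(1)\ne0$, no root $\theta$ of $f$ equals $1$, and $\theta\mapsto\frac\theta{1-\theta}$, an injective substitution over $\mathbb Q$, maps the $n$ roots of $f$ bijectively onto the $n$ roots of $B$. So the splitting fields are equal and the Galois groups coincide as permutation groups; in particular $B$ is irreducible. The discriminants agree as well. Indeed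
$$\frac{\theta_i}{1-\theta_i}-\frac{\theta_j}{1-\theta_j}=\frac{\theta_i-\theta_j}{(1-\theta_i)(1-\theta_j)},$$
and the leading coefficient of $B$ is $\binom{2n+1}n=f(1)=a_n\prod(1-\theta_i)$. Therefore $\mathrm{Disc}(B)=f(1)^{2n-2}\prod_{i<j}(\theta_i-\theta_j)^2\big/\prod(1-\theta_i)^{2n-2}=\mathrm{Disc}(f)=D_{0,n}$. $\blacksquare$
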